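# The average character degree of groups that are not $p$-solvable

## 1. Guessing that $\mathrm{PSL}_2(p)$ is extremal, and testing the guess

For a finite group $G$ let $\operatorname{Irr}(G)$ be its set of irreducible complex characters and
$$\operatorname{acd}(G)=\frac{1}{|\operatorname{Irr}(G)|}\sum_{\chi\in\operatorname{Irr}(G)}\chi(1)$$
its average character degree. Let $p$ be a prime. A finite group is *$p$-solvable* if each of its composition factors either has order $p$ or has order prime to $p$. Solvable groups and groups of order prime to $p$ are $p$-solvable. A nonabelian simple group is $p$-solvable exactly when $p$ does not divide its order: $A_5$ is $7$-solvable, but $\mathrm{PSL}_2(7)$, of order $168=2^3\cdot3\cdot7$, is not. Subgroups, quotients, extensions and finite direct products of $p$-solvable groups are $p$-solvable.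

It is known that $G$ is $p$-solvable whenever $\sum_\chi\chi(1)>(\sqrt3/p)|G|$, that is, whenever $|G|/\sum_\chi\chi(1)<p/\sqrt3$. By the Cauchy–Schwarz inequality, $(\sum_\chi\chi(1))^2\le|\operatorname{Irr}(G)|\sum_\chi\chi(1)^2=|\operatorname{Irr}(G)|\,|G|$, so
$$\operatorname{acd}(G)\le\frac{|G|}{\sum_\chi\chi(1)} .$$
This suggests replacing the larger quantity by the smaller one: must $G$ be $p$-solvable if $\operatorname{acd}(G)<p/\sqrt3$? The question is from Alexander Moretó and Hung Ngoc Nguyen, "On the average character degree of finite groups", arXiv:1309.0173 (2013).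

The first answer one would guess is yes, and one can guess more. A group that is not $p$-solvable must involve a simple group of order divisible by $p$, and a natural candidate for the cheapest one is $\mathrm{PSL}_2(p)$, when it is simple. So the guess is that among groups that are not $p$-solvable the smallest average degree is $\operatorname{acd}(\mathrm{PSL}_2(p))$. (For $p=2,3$ the group $\mathrm{PSL}_2(p)$ is solvable, so there the candidate has to be $A_5$.)

Let us compute. For $p\ge5$ the character degrees of $\mathrm{PSL}_2(p)$ are as follows.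

* If $p\equiv1\pmod 4$: $1$, $p$, $\frac{p+1}2$ (twice), $p+1$ ($\frac{p-5}4$ times), $p-1$ ($\frac{p-1}4$ times).
* If $p\equiv3\pmod 4$: $1$, $p$, $\frac{p-1}2$ (twice), $p+1$ and $p-1$ ($\frac{p-3}4$ times each).

In both cases there are $\frac{p+5}2$ characters. The degree sums are
$$1+p+(p+1)+\tfrac{(p+1)(p-5)+(p-1)^2}{4}=\tfrac{p^2+p+2}2,\qquad 1+p+(p-1)+\tfrac{2p(p-3)}4=\tfrac{p^2+p}2 ,$$
respectively. Hence, for $p\ge 7$, the number $m(p):=\operatorname{acd}(\mathrm{PSL}_2(p))$ is
$$m(p)=\begin{cases}\dfrac{p^2+p+2}{p+5}=p-4+\dfrac{22}{p+5}, & p\equiv 1 \pmod 4,\\[3mm] \dfrac{p^2+p}{p+5}=p-4+\dfrac{20}{p+5}, & p\equiv 3\pmod 4.\end{cases}$$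
For $p\ge7$ we shall use constantly that
$$\tfrac23p\ \le\ \tfrac{p(p+1)}{p+5}\ \le\ m(p)\ <\ p-2. \tag{1}$$
The first inequality says $3(p+1)\ge2(p+5)$, that is, $p\ge7$; the last one holds because $p+5\ge12>22/2$.

Now the tests. For $p=7$ the group $\mathrm{PSL}_2(7)$ has degrees $1,3,3,6,7,8$, so $m(7)=28/6=14/3$, comfortably above $7/\sqrt3<4.05$. A direct product satisfies $\operatorname{acd}(H\times K)=\operatorname{acd}(H)\operatorname{acd}(K)$, so an abelian direct factor leaves the average unchanged and a nonabelian one raises it. Going up to $\mathrm{SL}_2(7)$ adds the degrees $4,4,6,6,8$, and the average becomes $56/11>14/3$. For $\mathrm{PGL}_2(7)$ the degrees are $1,1,6,6,6,7,7,8,8$, with average $50/9>14/3$. Other simple groups of order divisible by $7$ do worse: $A_7$ has degrees $1,6,10,10,14,14,15,21,35$, with average $14$, and $\mathrm{PSL}_2(8)$ has degrees $1,7,7,7,7,8,9,9,9$, with average $64/9$. For $p\le 5$, $A_5$ has average $(1+3+3+4+5)/5=16/5$, again above $5/\sqrt3<2.89$. The guess survives.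

One cannot deduce it from the known criterion, since Cauchy–Schwarz goes in the wrong direction: $\operatorname{acd}(G)<p/\sqrt3$ does not give $|G|/\sum\chi(1)<p/\sqrt3$. Take $G=Q_8^5$ and $p=7$. The group $Q_8$ has degrees $1,1,1,1,2$, and both quantities are multiplicative over direct products, so $\operatorname{acd}(G)=(6/5)^5<2.5$, while $|G|/\sum\chi(1)=(4/3)^5=1024/243>4.2>7/\sqrt3$. Of course $Q_8^5$ is solvable, but the criterion does not see it.

## 2. Theorems A and B, Corollary C, and the primes $2,3,5$

**Theorem A.** For every prime $p$: if $\operatorname{acd}(G)<p/\sqrt3$, then $G$ is $p$-solvable.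

**Theorem B.** Let $p\ge7$ and let $G$ be a finite group that is not $p$-solvable. Then $\operatorname{acd}(G)\ge m(p)$, with equality if and only if $G\cong \mathrm{PSL}_2(p)\times A$ with $A$ abelian. For $p\in\{2,3,5\}$ a group that is not $p$-solvable has $\operatorname{acd}(G)\ge 16/5$, and $A_5$ attains this.

**Corollary C.** If $\operatorname{acd}(G)<\frac{16}{25}p$, then $G$ is $p$-solvable, and $\frac{16}{25}$ is the largest constant valid for all primes. If $p\ge 7$, then $\frac23$ may replace $\frac{16}{25}$, and $\frac23$ is the largest constant valid for all primes $p\ge7$.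

**The primes $2,3,5$.** Moretó and Nguyen (*On the average character degree of finite groups*, Bull. London Math. Soc. 46 (2014) 454–462) proved that $\operatorname{acd}(G)<16/5$ implies that $G$ is solvable. A group that is not $p$-solvable is not solvable, so it has $\operatorname{acd}(G)\ge16/5$; and $A_5$, which is not $p$-solvable for $p=2,3,5$, has $\operatorname{acd}(A_5)=16/5$. This is Theorem B for $p\le5$. It gives A and the first claim of C for $p\le5$, since $p/\sqrt3\le5/\sqrt3<16/5$ and $\frac{16}{25}p\le\frac{16}5$.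

**A and C from B for $p\ge7$.** If $G$ is not $p$-solvable, then by Theorem B and (1)
$$\operatorname{acd}(G)\ge m(p)\ge\tfrac23p>\tfrac{16}{25}p>\tfrac{p}{\sqrt3}.$$
The constants are optimal: $\operatorname{acd}(A_5)=\frac{16}{25}\cdot5$ with $A_5$ not $5$-solvable, and $\operatorname{acd}(\mathrm{PSL}_2(7))=\frac{14}3=\frac23\cdot7$ with $\mathrm{PSL}_2(7)$ not $7$-solvable, so no larger constant can work.

What remains is Theorem B for $p\ge7$. **From now on $p\ge7$ and $c:=m(p)$, so that $\frac23p\le c<p-2$.**

## 3. Clifford theory, quasisimple groups, and the theorems quoted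

For $N\trianglelefteq G$ and $\theta\in\operatorname{Irr}(N)$ write $\operatorname{Irr}(G|\theta)$ for the set of $\chi\in\operatorname{Irr}(G)$ such that $\theta$ is a constituent of $\chi_N$ (we say that $\chi$ lies over $\theta$), and let $T$ be the stabilizer of $\theta$ in $G$. We use these textbook facts.

* (F1) Clifford: $\chi_N$ is a multiple of the sum of one $G$-orbit on $\operatorname{Irr}(N)$, and induction is a bijection $\operatorname{Irr}(T|\theta)\to\operatorname{Irr}(G|\theta)$. So if $\chi_N$ is not homogeneous (not a multiple of one irreducible character), then $\chi$ is induced from a proper subgroup.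
* (F2) Gallagher: if $\theta$ has an extension $\hat\theta\in\operatorname{Irr}(T)$, then the $\hat\theta\beta$ with $\beta\in\operatorname{Irr}(T/N)$ are distinct and form $\operatorname{Irr}(T|\theta)$.
* (F3) If $T/N$ is cyclic, then $\theta$ extends to $T$.
* (F4) If $H=AB$ with $[A,B]=1$ (a central product over $A\cap B$), then the irreducible characters of $H$ are the products $\alpha\beta$ with $\alpha\in\operatorname{Irr}(A)$, $\beta\in\operatorname{Irr}(B)$ lying over the same linear character of $A\cap B$. One has $(\alpha\beta)_A=\beta(1)\alpha$ and $(\alpha\beta)_B=\alpha(1)\beta$.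

**Quasisimple groups.** A group $L$ is quasisimple if $L=L'$ and $S=L/Z(L)$ is nonabelian simple; then every proper normal subgroup of $L$ is central. Examples are $\mathrm{SL}_2(p)$ and the double cover $2.A_7$. The map $\operatorname{Aut}(L)\to\operatorname{Aut}(S)$ is injective: an automorphism that is trivial on $S$ has the form $x\mapsto x\,z(x)$ with $z:L\to Z(L)$ a homomorphism, and $z=1$ because $L$ is perfect. It maps $\operatorname{Inn}(L)$ onto $\operatorname{Inn}(S)$, so $\operatorname{Out}(L)$ embeds in $\operatorname{Out}(S)$.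

**The number $R(S)$.** For $S$ nonabelian simple, $R(S)$ is the least degree of a nontrivial irreducible complex projective representation of $S$. Equivalently, it is the least degree of a nontrivial irreducible character of a quasisimple group $L$ with $L/Z(L)\cong S$. Covers matter: the least nontrivial degree of $A_7$ itself is $6$, but $R(A_7)=4$ because of $2.A_7$.

We use the classification of finite simple groups, including solvability of $\operatorname{Out}(S)$ for $S$ simple and the known Schur multipliers, and the following results.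

* (R1) Feit–Thompson, Pacific J. Math. 11 (1961): a finite group with a faithful complex representation of degree $<(p-1)/2$ has a normal Sylow $p$-subgroup.
* (R2) Kleidman–Liebeck, *The Subgroup Structure of the Finite Classical Groups*, Prop. 5.3.7 and Thm 5.3.9/Table 5.3.A (Landazuri–Seitz–Zalesskii): lower bounds for degrees of nontrivial projective representations of alternating groups, and of groups of Lie type in cross characteristic. Reducing modulo a prime not dividing the order of the covering group, one sees that they apply to complex representations.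
* (R3) Tiep–Zalesskii, Comm. Algebra 24 (1996): for $n\ge3$ and $(n,q)\ne(3,2),(3,4),(4,2),(4,3)$, nontrivial irreducible complex characters of $\mathrm{SL}_n(q)$ have degree $\ge (q^n-q)/(q-1)$.
* (R4) The ATLAS, for individual groups.
* (R5) The Steinberg character of a simple group $S$ of Lie type in characteristic $r$, of degree $|S|_r$ (the full power of $r$ in $|S|$), extends to $\operatorname{Aut}(S)$ (Schmid; Feit, *Extending Steinberg characters*).

## 4. Counting by excess over $c$, and why one large character does not suffice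

**Step 1: isolate the part of $G$ that is not $p$-solvable.** Let $G$ be not $p$-solvable and let $M$ be the smallest normal subgroup with $G/M$ $p$-solvable. It exists, since if $G/M_1$ and $G/M_2$ are $p$-solvable, then so is $G/(M_1\cap M_2)$, a subgroup of $G/M_1\times G/M_2$. Then $M\ne1$. Moreover, *$M$ has no nontrivial $p$-solvable quotient*. For suppose that $X<M$ is normal in $M$ with $M/X$ $p$-solvable, and put $Y=\bigcap_{g\in G}X^g$. Then $M/Y$ embeds in a direct product of groups $M/X^g$, so it is $p$-solvable, and therefore so is $G/Y$. As $Y<M$, this contradicts the minimality of $M$.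

**Step 2: sort the characters of $G$ by what lies under them in $M$.** Put $a=|\operatorname{Irr}(G/M)|$ and, for $\theta\in\operatorname{Irr}(M)$,
$$\operatorname{ex}(\theta)=\sum_{\chi\in\operatorname{Irr}(G|\theta)}(\chi(1)-c),\qquad E=\sum_{\text{orbits}}\operatorname{ex}(\theta)=\sum_{\chi\in\operatorname{Irr}(G)}(\chi(1)-c)=|\operatorname{Irr}(G)|\,(\operatorname{acd}(G)-c).$$
Here $\operatorname{ex}(\theta)$, the *excess*, depends only on the $G$-orbit of $\theta$, and the middle sum runs over the $G$-orbits on $\operatorname{Irr}(M)$. Theorem B says that $E\ge0$ and describes the groups with $E=0$. The trivial character contributes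
$$\operatorname{ex}(1_M)=\sum_{\chi\in\operatorname{Irr}(G/M)}(\chi(1)-c)\ \ge\ a(1-c),\qquad\text{with equality iff } G/M \text{ is abelian.}\tag{2}$$
So there is a debt of at most $a(c-1)$, and the other orbits must pay it.

*Example.* Let $G=\mathrm{PGL}_2(7)$, $p=7$, $c=14/3$. Then $M=\mathrm{PSL}_2(7)$ and $a=2$. The trivial character contributes $2(1-\frac{14}3)=-\frac{22}3$. The two characters of degree $3$ form one orbit, with a single character of degree $6$ over it: excess $\frac43$. The characters of degrees $6,7,8$ each have two extensions: excess $\frac83,\frac{14}3,\frac{20}3$. The total is $8=9\left(\frac{50}9-\frac{14}3\right)$, as it should be.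

**Step 3: bound from below what one orbit pays.** The difficulty is that if $\theta$ has a small stabilizer $T$, there may be few characters over it. This is compensated by their larger degrees.

**Lemma 1.** Let $\theta\in\operatorname{Irr}(M)$ have stabilizer $T$ in $G$, and let $t=|G:T|$. If $\theta$ extends to $T$ and $t\theta(1)\ge c$, then $\operatorname{ex}(\theta)\ge a(\theta(1)-c/t)$.

*Proof.* By (F1) and (F2) the characters over $\theta$ are the $(\hat\theta\beta)^G$ with $\beta\in\operatorname{Irr}(T/M)$. There are $|\operatorname{Irr}(T/M)|$ of them, of degrees $t\theta(1)\beta(1)\ge t\theta(1)$. Every irreducible character of $G/M$ is a constituent of $\beta^G$ for some $\beta\in\operatorname{Irr}(T/M)$, by Frobenius reciprocity. Each constituent of $\beta^G$ contains $\beta$ in its restriction, so has degree $\ge\beta(1)$, while $\beta^G(1)=t\beta(1)$; hence $\beta^G$ has at most $t$ different constituents. So $a\le t\,|\operatorname{Irr}(T/M)|$, and since $t\theta(1)-c\ge0$,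
$$\operatorname{ex}(\theta)\ge|\operatorname{Irr}(T/M)|\,(t\theta(1)-c)\ge\frac at\,(t\theta(1)-c).\qquad\square$$

**The one-character attempt.** Suppose that some $\theta$ extends to its stabilizer and has $\theta(1)\ge2c-1$. Then $\operatorname{ex}(\theta)\ge a(\theta(1)-c)\ge a(c-1)$, and the debt is paid by this orbit alone. If all other orbits have nonnegative excess, we are done. For $G=A_7$, $p=7$, this works: $35\ge 2c-1=\frac{25}3$, and all nontrivial degrees exceed $c=\frac{14}3$.

Now look at $G=\mathrm{PSL}_2(7)$, $p=7$. The degrees $1,3,3,6,7,8$ have excesses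
$$-\tfrac{11}3,\quad-\tfrac53,\quad-\tfrac53,\quad\tfrac43,\quad\tfrac73,\quad\tfrac{10}3 .$$
The attempt breaks here twice. The best single character pays $\frac{10}3$, less than the debt $\frac{11}3$. And nontrivial characters of degree below $c$ create new debts. Nor is there any slack to exploit, since the total is exactly $0$. Large characters can be missing for other groups too. For $p=17$ we have $c=m(17)=308/22=14$. The simple group $\mathrm{PSL}_2(16)$, of order divisible by $17$, has degrees $1$, $16$, $17$ (seven times), $15$ (eight times). All nontrivial degrees exceed $c$, but the best one pays $3$ while the debt is $13$. Together, however, they pay $2+21+8=31$.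

This last computation indicates the way out. We do not pay with one character, but with *all faithful characters of one quotient $M/K$ at once*. For $M/K\cong\mathrm{PSL}_2(p)$ on which $G$ acts by inner automorphisms the payment is at least $a$ times
$$\sum_{1\ne\varphi\in\operatorname{Irr}(\mathrm{PSL}_2(p))}(\varphi(1)-c)=0-(1-c)=c-1,\tag{3}$$
because $c$ is the average: exactly the debt. To carry this out we must know every character of $M$ of degree below $c$, show that the faithful characters of each quotient where such a character occurs have positive total excess, and find a payment for the debt when no quotient $\mathrm{PSL}_2(p)$ of this kind is available.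

## 5. Which groups $M/\ker\theta$ have $\theta(1)<p-2$

The first lemma reduces to quasisimple groups, the second lists them.

**Lemma 2.** Let $L\neq1$ be a finite group with no nontrivial $p$-solvable quotient, and let $\theta\in\operatorname{Irr}(L)$ be faithful of degree $d<p-1$. Then $L$ is quasisimple and $p\mid|L/Z(L)|$.

*Proof.* **Step 1: $\theta$ is primitive.** The group $L$ is perfect, because $L/L'$ is abelian, hence $p$-solvable. So $d\ge2$; a group with a faithful linear character is abelian. If $\theta$ were induced from a proper subgroup of index $m$, then $1<m\le d<p$, and the action of $L$ on the cosets would give a nontrivial quotient inside $\mathrm{Sym}(m)$, a group of order prime to $p$: a contradiction. By (F1), restrictions of $\theta$ to normal subgroups are homogeneous. In particular an abelian normal subgroup acts by scalars, so it is central, as $\theta$ is faithful. Let $Z=Z(L)$; it is cyclic, as it acts faithfully by scalars. Since $L$ is perfect and nontrivial, $L/Z\ne1$. Let $A/Z$ be a minimal normal subgroup of $L/Z$.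 It is an elementary abelian $r$-group for a prime $r$, or a direct product of nonabelian simple groups.

**Step 2: $A/Z$ is not an abelian $r$-group.** Suppose it is. Then $A$ is nonabelian, otherwise $A\le Z$. The group $Z(A)$ is abelian and normal in $L$, so $Z(A)=Z$. As $A$ has class $2$, the commutator map $A/Z\times A/Z\to Z$ is bilinear. It is alternating, and nondegenerate because $Z(A)=Z$. Its values satisfy $[x,y]^r=[x^r,y]=1$, so they lie in the subgroup of order $r$ of the cyclic group $Z$. It is invariant under $L$ because its values are central in $L$. Hence $|A/Z|=r^{2n}$ with $n\ge1$, and $L$ maps to $\mathrm{Sp}_{2n}(r)$.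

Write $\theta_A=e\alpha$ with $\alpha\in\operatorname{Irr}(A)$; then $\alpha$ is faithful. For $x\in A\setminus Z$ choose $y\in A$ with $z=[x,y]\ne1$. Then $x^y=xz$, so $\alpha(x)=\alpha(xz)=\mu(z)\alpha(x)$, where $\mu$ is the faithful linear character of $Z$ under $\alpha$; so $\alpha(x)=0$. Therefore $|A|=\sum_{x\in A}|\alpha(x)|^2=|Z|\alpha(1)^2$, that is, $\alpha(1)=r^n$. So $r^n\le d<p-1$.

If $L$ acted trivially on $A/Z$, every subgroup of $A/Z$ would be normal in $L/Z$, and minimality would give $|A/Z|=r\neq r^{2n}$. So the image of $L$ in $\mathrm{Sp}_{2n}(r)$ is nontrivial, hence not $p$-solvable, and $p$ divides $|\mathrm{Sp}_{2n}(r)|=r^{n^2}\prod_{i\le n}(r^{2i}-1)$. As $r\le r^n<p$, we have $r\ne p$, so $p$ divides $r^i-1$ or $r^i+1$ for some $i\le n$. These numbers are positive, so $p\le r^n+1$, contradicting $r^n<p-1$.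

**Step 3: there is only one simple factor.** So $A/Z=S_1\times\dots\times S_s$ with $S_i$ nonabelian simple, permuted transitively by $L$ by minimality. Let $X_i$ be the preimage of $S_i$ and $E_i=X_i'$. As $S_i$ is perfect, $X_i=E_iZ$; then $E_i=X_i'=E_i'$, and $E_i/(E_i\cap Z)\cong S_i$. So $E_i$ is quasisimple. For $i\ne j$ we have $[E_i,E_j]\le Z$, so $[E_i,E_j,E_j]=[E_j,E_i,E_j]=1$, and the three subgroups lemma gives $[E_j,E_j,E_i]=1$, that is, $[E_j,E_i]=1$. The restriction of $\theta$ to the normal subgroup $E_1\cdots E_s$ is a multiple of one irreducible character, which is faithful. By (F4) it is a product of characters of the $E_i$, each nonlinear since $E_i$ is perfect and nontrivial. So $2^s\le d<p$, and $s<p$. The image of $L$ in $\mathrm{Sym}(s)$ has order prime to $p$, so it is trivial, and transitivity gives $s=1$.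

**Step 4: nothing is left outside $E=E_1$.** We have $E\trianglelefteq L$. Let $C=C_L(E)$. The group $L/EC$ embeds in $\operatorname{Out}(E)$, which embeds in $\operatorname{Out}(E/Z(E))$ and is solvable. As $L$ is perfect, $L=EC$. By (F4), $\theta=\varepsilon\gamma$ with $\varepsilon\in\operatorname{Irr}(E)$ and $\gamma\in\operatorname{Irr}(C)$; both are faithful because $\theta_E=\gamma(1)\varepsilon$ and $\theta_C=\varepsilon(1)\gamma$. As $\varepsilon(1)\ge2$, we get $\gamma(1)\le d/2<(p-1)/2$. By (R1), $C$ has a normal Sylow $p$-subgroup, so $C$ is $p$-solvable. Then $L/E\cong C/(C\cap E)$ is a $p$-solvable quotient of $L$, hence trivial. So $L=E$ is quasisimple, and $L/Z(L)$, being a nontrivial quotient, is not $p$-solvable, so $p$ divides its order. $\square$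

**Lemma 3.** Let $L$ be quasisimple with a faithful $\theta\in\operatorname{Irr}(L)$ of degree $d<p-2$, and let $p\mid |S|$, where $S=L/Z(L)$. Then one of the following holds:

(a) $L\cong\mathrm{PSL}_2(p)$ or $\mathrm{SL}_2(p)$, and $d\in\{\frac{p-1}2,\frac{p+1}2\}$;

(b) $p=7$, $L\cong2.A_7$ and $d=4$.

*Proof.* Since $d\ge R(S)$, it is enough to treat the two exceptional pairs and to show that $R(S)\ge p-2$ for all others.

**Step 1: the two exceptional pairs.** If $S=\mathrm{PSL}_2(p)$, its Schur multiplier has order $2$ (recall $p\ge7$), so $L$ is $\mathrm{PSL}_2(p)$ or $\mathrm{SL}_2(p)$. The degrees of their characters are among $1,p,p\pm1,\frac{p\pm1}2$; as $1<d<p-2$, we are in (a). If $S=A_7$, then $p=7$, and the only characters of covers of $A_7$ that are nontrivial irreducible of degree $<5$ are the two of degree $4$ of $2.A_7$ (R4). This is (b). *From here on $S\not\cong\mathrm{PSL}_2(p)$ and $S\not\cong A_7$, and we show $R(S)\ge p-2$.*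

**Step 2: alternating groups.** $A_5$ and $A_6$ have orders not divisible by a prime $\ge7$. For $A_8$: $p=7$ and $R=7$. For $A_n$ with $n\ge9$: $R\ge n-2\ge p-2$ by (R2).

**Step 3: sporadic groups and the Tits group.** From (R4), here is ($R(S)$; largest prime divisor of $|S|$) for each group:
$M_{11}(10;11)$, $M_{12}(10;11)$, $M_{22}(10;11)$, $M_{23}(22;23)$, $M_{24}(23;23)$, $J_1(56;19)$, $J_2(6;7)$, $J_3(18;19)$, $J_4(1333;43)$, $HS(22;11)$, $McL(22;11)$, $He(51;17)$, $Ru(28;29)$, $Suz(12;13)$, $O'N(342;31)$, $Co_1(24;23)$, $Co_2(23;23)$, $Co_3(23;23)$, $Fi_{22}(78;13)$, $Fi_{23}(782;23)$, $Fi_{24}'(783;29)$, $HN(133;19)$, $Ly(2480;67)$, $Th(248;31)$, $B(4371;47)$, $M(196883;71)$, ${}^2F_4(2)'(26;13)$.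
In every case $R(S)\ge p-1$.

**Step 4: orbits that bound $R$ for orthogonal groups.** For the remaining simple groups, of Lie type over $\mathbb F_q$ with $q$ a power of the prime $r$, we need a lower bound for $R$. For orthogonal groups we prove one. Let $S=P\Omega(V)$, where $V$ is a nondegenerate quadratic space of type $O^\pm_{2m}(q)$, $m\ge4$, or $O_{2m+1}(q)$, $m\ge3$, $q$ odd, and $S\ne\Omega_8^+(2),\Omega_7(3)$. Then the Schur multiplier of $S$ has order prime to $r$. Let $Q$ be the form and $B(x,y)=Q(x+y)-Q(x)-Q(y)$. Choose singular $v,v'$ with $B(v,v')=1$ and identify $W=v^\perp/\langle v\rangle$ with $\langle v,v'\rangle^\perp$. Then $W$ has the same type as $V$ and dimension two less, so $\dim W\ge5$, and $\dim W$ is even if $q$ is even. In particular $B$ is nondegenerate on $W$. For $w\in W$ let $\rho_w$ be the linear map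
$$v\mapsto v,\qquad x\mapsto x-B(x,w)v\ \ (x\in W),\qquad v'\mapsto v'+w-Q(w)v .$$
It preserves $Q$: for instance $Q(v'+w-Q(w)v)=Q(w)-Q(w)=0$ and $B(x-B(x,w)v,\,v'+w-Q(w)v)=B(x,w)-B(x,w)=0$. One computes $\rho_w\rho_u=\rho_{u+w}$: on $v'$ the composite is $v'+w-Q(w)v+u-B(u,w)v-Q(u)v=v'+(u+w)-Q(u+w)v$. So $U=\{\rho_w\}\cong W$ is an abelian $r$-group. It lies in $\Omega(V)$: for $q$ odd because $O(V)/\Omega(V)$ is a $2$-group; for $q$ even because $\rho_w-1$, for $w\ne0$, has image $\langle v,w\rangle$ of even dimension, so $\rho_w$ has trivial Dickson invariant. If $g\in\Omega(W)$ is extended by fixing $v$ and $v'$, then $g\in\Omega(V)$ and $g\rho_wg^{-1}=\rho_{gw}$.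

Let $\hat S$ be a quasisimple cover of $S$ with center $\hat Z$ of order prime to $r$; by the remark on the multiplier, every projective representation of $S$ comes from such a cover. Since $Z(\Omega(V))$ has order prime to $r$, $U$ embeds in $S$. Its preimage in $\hat S$ is a central extension of an $r$-group by an $r'$-group, so it equals $\hat Z\times\hat U$ with $\hat U\cong U$ its unique Sylow $r$-subgroup. Everything in $\hat S$ that maps into the normalizer of $U$, in particular the preimage of $\Omega(W)$, normalizes $\hat U$. A nontrivial irreducible representation of $\hat S$ has central kernel, so it is nontrivial on $\hat U$. Its restriction to the abelian group $\hat U$ contains a nontrivial linear character together with its whole orbit under $\Omega(W)$. With a fixed nontrivial additive character $\kappa_0$ of $\mathbb F_q$, the characters of $U$ are the $\rho_x\mapsto\kappa_0(B(x,w))$, $w\in W$, so $\operatorname{Irr}(U)\cong W$ as an $\Omega(W)$-set. Hence *$R(S)$ is at least the least length of an $\Omega(W)$-orbit on $W\setminus\{0\}$.*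

The orbits are as follows. By Witt's theorem, $O(W)$ is transitive on each set $\{w\ne0:Q(w)=\kappa\}$. The subgroup $\Omega(W)$ is transitive on it too. Indeed $w$ lies in a nondegenerate subspace $Y$ of dimension $\le2$: take $Y=\langle w\rangle$ if $q$ is odd and $Q(w)\ne0$, and otherwise $Y=\langle w,y\rangle$ with $B(w,y)\ne0$. The space $Y^\perp$ is nondegenerate of dimension $\ge3$, and reflections in its nonsingular vectors fix $w$. For $q$ odd, $O(W)/\Omega(W)$ has order $4$ and is detected by determinant and spinor norm. A nondegenerate form in dimension $\ge2$ takes all nonzero values, so there are reflections (of determinant $-1$) of both spinor norms in vectors of $Y^\perp$, and they generate $O(W)$ modulo $\Omega(W)$. For $q$ even, $|O(W):\Omega(W)|=2$ and one reflection suffices. So $O(W)=\Omega(W)\,\mathrm{Stab}(w)$, and $\Omega(W)$ has the same orbit of $w$ as $O(W)$. The sizes of the sets are, for $W$ of type $O^\epsilon_{2m-2}(q)$,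
$$(q^{m-1}-\epsilon)(q^{m-2}+\epsilon)\ \ (\kappa=0),\qquad q^{m-2}(q^{m-1}-\epsilon)\ \ (\kappa\ne0),$$
and, for $W$ of type $O_{2m-1}(q)$,
$$q^{2m-2}-1\ \ (\kappa=0),\qquad q^{m-1}(q^{m-1}\pm1)\ \ (\kappa\ne0).$$
Therefore $R(S)\ge q^{m-2}(q^{m-1}-1)$ for $P\Omega^+_{2m}(q)$, $R(S)\ge(q^{m-1}+1)(q^{m-2}-1)$ for $P\Omega^-_{2m}(q)$, and $R(S)\ge q^{m-1}(q^{m-1}-1)$ for $\Omega_{2m+1}(q)$.

**Step 5: groups of Lie type with $p\ne r$.** Bounds on $R$ are from Step 4 for orthogonal groups, from (R3) for $L_n(q)$, $n\ge3$ (outside the listed exceptions $\mathrm{SL}_n(q)$ is the full covering group), otherwise from (R2), and values for individual exceptional groups from (R4). We bound $p$ by factoring $|S|$, each time using that a prime dividing $q^{2i}-1$ divides $q^i-1$ or $q^i+1$. The groups $PSp_4(2)'\cong A_6$, $G_2(2)'\cong U_3(3)$ and ${}^2G_2(3)'\cong L_2(8)$ occur under their other names.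

* $L_2(q)$. If $q$ is even, then $q\ge8$, since $|L_2(4)|=60$; $p\le q+1$ and $R\ge q-1\ge p-2$. If $q$ is odd, then $q\ne9$, since $|L_2(9)|=360$; $p$ is odd and divides one of the even numbers $q\pm1$, so $p\le\frac{q+1}2$ and $R\ge\frac{q-1}2\ge p-1$.
* $L_n(q)$, $n\ge3$. The prime $p$ divides some $q^i-1$, $i\le n$, so it divides $q-1$ or $\frac{q^i-1}{q-1}$, and $p\le\frac{q^n-1}{q-1}$. Then $R\ge\frac{q^n-q}{q-1}=\frac{q^n-1}{q-1}-1\ge p-1$. Exceptions: $L_3(2)\cong\mathrm{PSL}_2(7)$, where only $p=7$ is possible, which is excluded; $L_3(4)$, with $R=6$, $p=7$; $L_4(2)\cong A_8$, done; $L_4(3)$, with $R=26$, $p=13$.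
* $U_n(q)$, $n\ge3$. For some $i\le n$ the prime $p$ divides $q^i-1$ with $i$ even, whence $p\le q^{i/2}+1$, or $q^i+1$ with $i$ odd, whence $p\le\max\left(q+1,\frac{q^i+1}{q+1}\right)$. Let $n$ be odd. Then $(q+1)(q^{(n-1)/2}+1)\le q^n+1$: for $n=3$ this is $q+2\le q^2$, and for $n\ge5$ the left side is $\le3q^{n-2}+1\le q^n+1$. Hence $p\le\frac{q^n+1}{q+1}$, and $R\ge\frac{q^n-q}{q+1}=\frac{q^n+1}{q+1}-1\ge p-1$. Let $n$ be even and $b=\frac{q^n-1}{q+1}$. Then $b\ge\frac{q^{n-1}+1}{q+1}$, and $b=\frac{q^{n/2}-1}{q+1}(q^{n/2}+1)\ge q^{n/2}+1$ because $q^{n/2}-1\ge q^2-1\ge q+1$. So $R\ge b\ge p$. Exceptions: $U_4(2)$, whose order has no prime divisor $\ge7$, and $U_4(3)$, with $R=6$, $p=7$.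
* $PSp_{2n}(q)$, $n\ge2$. For $q$ odd, $p$ divides an even number $q^i\pm1$ with $i\le n$, so $p\le\frac{q^n+1}2$ and $R\ge\frac{q^n-1}2\ge p-1$. For $q$ even, $p\le q^n+1$ and $R\ge b:=\frac12q^{n-1}(q^{n-1}-1)(q-1)$. If $n=2$, $q\ge4$: $(q-1)^2\ge\frac94q$, so $b=\frac12q(q-1)^2\ge\frac98q^2\ge q^2+1$. If $n\ge3$, $q\ge4$: $\frac12(q^{n-1}-1)(q-1)\ge\frac12(q^2-1)(q-1)\ge5q$, so $b\ge5q^n\ge q^n+1$. If $q=2$, $n\ge4$: $b=2^{n-2}(2^{n-1}-1)\ge4(2^{n-1}-1)=2^{n+1}-4\ge2^n+1$. For $Sp_6(2)$: $R=7$, $p=7$.
* $P\Omega^+_{2m}(q)$, $m\ge4$: $p\le q^m+1$, and $R\ge q^{m-2}(q^{m-1}-1)=q^{m-4}(q^{m+1}-q^2)\ge q^{m+1}-q^2\ge q^m+1$, the last because $q^m(q-1)\ge q^4\ge q^2+1$. For $\Omega_8^+(2)$: $R=8$, $p=7$.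
* $P\Omega^-_{2m}(q)$, $m\ge4$: $p\le q^m+1$. Since $q^{m-2}-1\ge q^2-1\ge\frac{3q}2$, we get $R\ge(q^{m-1}+1)\frac{3q}2\ge q^m+1$.
* $\Omega_{2m+1}(q)$, $q$ odd, $m\ge3$: $p\le\frac{q^m+1}2$ and $R\ge q^{m-1}(q^{m-1}-1)\ge q^m$, since $q^{m-1}-1\ge q^2-1\geq q$. For $\Omega_7(3)$: $R=27$, $p\le13$.
* $G_2(q)$: $q^6-1=(q^2-1)(q^2+q+1)(q^2-q+1)$, so $p\le q^2+q+1\le q^3-q\le R$ for $q\ge5$. $G_2(3)$: $R=14$; $G_2(4)$: $R=12$; in both $p\le13$.
* ${}^3D_4(q)$: since $q^8+q^4+1=(q^4-q^2+1)(q^2+q+1)(q^2-q+1)$, we have $p\le q^4-q^2+1$. And $R\ge q^3(q^2-1)$, where $q^3(q^2-1)-(q^4-q^2+1)=q^3(q^2-q-1)+q^2-1>0$.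
* $F_4(q)$: $|S|$ is a power of $q$ times factors $q^i-1$, $i=2,6,8,12$, up to a constant divisor, so $p\le q^6+1$. For $q$ odd, $R\ge q^6(q^2-1)\ge q^6+1$; for $q\ge4$ even, $R\ge\frac12q^7(q^3-1)(q-1)\ge q^6+1$. For $F_4(2)$: $R\ge44$, $p\le17$.
* $E_6(q)$: the factors are $q^i-1$, $i=2,5,6,8,9,12$. Since $q^9-1=(q^3-1)(q^6+q^3+1)$, and all other primes are at most $\max(q^6+1,q^5)$, we have $p\le q^6+q^3+1$. For ${}^2E_6(q)$ the factors $q^5-1,q^9-1$ become $q^5+1$ and $q^9+1=(q^3+1)(q^6-q^3+1)$, and the same bound holds. In both cases $R\ge q^9(q^2-1)\ge q^6+q^3+1$.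
* $E_7(q)$: $i=2,6,8,10,12,14,18$, so $p\le q^9+1\le q^{15}(q^2-1)\le R$. $E_8(q)$: $i=2,8,12,14,18,20,24,30$, so $p\le q^{15}+1\le q^{27}(q^2-1)\le R$.
* ${}^2B_2(q)$: $|S|=q^2(q^2+1)(q-1)$ and $q^2+1=(q+\sqrt{2q}+1)(q-\sqrt{2q}+1)$, so $p\le q+\sqrt{2q}+1$. For $q\ge32$, $R\ge\sqrt{q/2}\,(q-1)\ge4(q-1)\ge p$. For ${}^2B_2(8)$: $R=14$, $p\le13$.
* ${}^2G_2(q)$, $q\ge27$: $|S|=q^3(q+1)(q^2-q+1)(q-1)$, so $p\le q^2-q+1$ and $R\ge q(q-1)\ge p-1$.
* ${}^2F_4(q)$, $q\ge8$: $|S|=q^{12}(q^6+1)(q^4-1)(q^3+1)(q-1)$ and $q^6+1=(q^2+1)(q^4-q^2+1)$, so $p\le q^4\le\sqrt{q/2}\,q^4(q-1)\le R$.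

**Step 6: groups of Lie type with $p=r$.** Now $q\ge7$ is a power of $p$, so ${}^2B_2,{}^2G_2,{}^2F_4$ and the small exceptions do not occur, and the bounds on $R$ in Step 5 are still valid. For $L_2(q)$ we have $q\ge p^2$, since $S\not\cong\mathrm{PSL}_2(p)$, and $R\ge\frac{q-1}2\ge\frac{p^2-1}2\ge p$. In all other cases the bound is at least $q\ge p$: for $L_n(q)$ it is at least $q^2+q$; for $U_n(q)$ at least $q(q-1)$; for $PSp_{2n}(q)$ at least $\frac{q^2-1}2\ge3(q+1)$; for orthogonal groups at least $q^m$; for the exceptional types this is visible. $\square$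

## 6. Each family of faithful characters containing a small invariant one pays

We return to $G$, $M$, $a$, $c$ of Section 4. Call $\theta\in\operatorname{Irr}(M)$ *small* if $\theta\ne1_M$ and $\theta(1)<p-2$. For such $\theta$, the group $M/\ker\theta\ne1$ has no nontrivial $p$-solvable quotient, so by Lemmas 2 and 3 it is $\mathrm{PSL}_2(p)$, $\mathrm{SL}_2(p)$ or (for $p=7$) $2.A_7$, and $\theta(1)\ge\frac{p-1}2$. Let $\mathcal K$ be the set of kernels of the *$G$-invariant* small characters. Each $K\in\mathcal K$ is normal in $G$. Let $\Phi_K\subseteq\operatorname{Irr}(M)$ be the set of all characters with kernel exactly $K$, that is, the faithful irreducible characters of $M/K$. The sets $\Phi_K$ are pairwise disjoint.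

*Example.* For $G=M=\mathrm{PSL}_2(7)\times\mathrm{PSL}_2(7)$, $p=7$, the set $\mathcal K$ consists of the two direct factors. Each $\Phi_K$ consists of five characters, of degrees $3,3,6,7,8$ and total excess $c-1=\frac{11}3$. The trivial character contributes $-\frac{11}3$, and the remaining $25$ characters have degree at least $9$.

**Lemma 4.**

(a) Every $G$-orbit of nontrivial characters of $M$ outside $\bigcup_{K\in\mathcal K}\Phi_K$ has positive excess.

(b) Let $K\in\mathcal K$. Every $\varphi\in\Phi_K$ is $G$-invariant, and $\sum_{\varphi\in\Phi_K}\operatorname{ex}(\varphi)>0$. If $M/K\cong\mathrm{PSL}_2(p)$, this sum is at least $a(c-1)$.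

*Proof.* **Step 1: part (a).** If $\theta(1)\ge p-2>c$, all characters over $\theta$ have degree $>c$. Otherwise $\theta$ is small, and it is not $G$-invariant, since otherwise $\ker\theta\in\mathcal K$ and $\theta\in\Phi_{\ker\theta}$. Then every $\chi\in\operatorname{Irr}(G|\theta)$ has $\chi(1)\ge2\theta(1)\ge p-1>c$.

For (b) let $K=\ker\theta$ with $\theta$ small and $G$-invariant, and let $L=M/K$.

**Step 2: $G$ induces only inner automorphisms on $L$.** The point is that an outer automorphism would force $\theta$ to be too large. Let $S=L/Z(L)$. By Section 3, $\operatorname{Aut}(L)$ embeds in $\operatorname{Aut}(S)$, which is $\mathrm{PGL}_2(p)$, resp. $S_7$, and contains $\operatorname{Inn}(L)\cong S$ with index $2$. The group of automorphisms of $L$ induced by $G$ contains $\operatorname{Inn}(L)$, which is induced by $M$. If it is larger, it is all of $\mathrm{PGL}_2(p)$, resp. $S_7$. Let $P=\langle x\rangle$ be a Sylow $p$-subgroup of $L$; it has order $p$. As $|Z(L)|\le2$, $P$ maps isomorphically to $PZ(L)/Z(L)$, and it is the unique Sylow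 $p$-subgroup of $PZ(L)$, so an automorphism of $L$ that normalizes $PZ(L)/Z(L)$ normalizes $P$. In $\mathrm{PGL}_2(p)$ the normalizer of a Sylow $p$-subgroup is a Borel subgroup of order $p(p-1)$. In $S_7$, with $p=7$, it has order $42$. In both cases it induces the full automorphism group of the Sylow subgroup. Since $\theta$ is $G$-invariant, $\theta(x^j)=\theta(x)=:s$ for all $j\not\equiv0\pmod p$. Hence every nontrivial linear character $\nu$ of $P$ has the same multiplicity
$$\frac1p\Bigl(\theta(1)+s\sum_{1\ne y\in P}\overline{\nu(y)}\Bigr)=\frac{\theta(1)-s}p$$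
in $\theta_P$, and this multiplicity is at least $1$ because $\theta$ is faithful on $L$. So $\theta(1)\ge p-1$, contradicting $\theta(1)<p-2$.

**Step 3: $G/K$ is a central product, and the excess splits.** Let $C/K=C_{G/K}(L)$. By Step 2 each $g\in G$ acts on $L$ as some element of $M$, so $G=MC$, and $G/K$ is the central product of $L$ and $C/K$ over $L\cap C/K=Z(L)$. Every $\varphi\in\Phi_K$ is $G$-invariant. As $|Z(L)|\le2$, all $\varphi\in\Phi_K$ lie over the same faithful character $\lambda$ of $Z(L)$. If $\chi\in\operatorname{Irr}(G|\varphi)$, then $\chi_M$ is a multiple of $\varphi$, so $K\le\ker\chi$. By (F4), $\chi=\varphi\gamma$ with $\gamma\in\operatorname{Irr}(C/K|\lambda)$; conversely every such product lies over $\varphi$, and different $\gamma$ give different products. As $\gamma(1)\ge1$,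
$$\sum_{\varphi\in\Phi_K}\operatorname{ex}(\varphi)=\sum_{\gamma\in\operatorname{Irr}(C/K|\lambda)}\ \sum_{\varphi\in\Phi_K}(\varphi(1)\gamma(1)-c)\ \ge\ |\operatorname{Irr}(C/K|\lambda)|\sum_{\varphi\in\Phi_K}(\varphi(1)-c).\tag{4}$$

**Step 4: the three possibilities for $L$.** It remains to show that the average degree in $\Phi_K$ exceeds $c$.

Let $L=\mathrm{SL}_2(p)$. If $p\equiv1\pmod 4$, the faithful degrees are $\frac{p-1}2$ (twice), and $p-1$ and $p+1$ ($\frac{p-1}4$ times each). Their number is $\frac{p+3}2$, their sum $(p-1)+\frac{p-1}4\cdot2p=\frac{(p-1)(p+2)}2$, so the average is $\frac{(p-1)(p+2)}{p+3}=p-2+\frac4{p+3}$. If $p\equiv3\pmod 4$, they are $\frac{p+1}2$ (twice), $p-1$ ($\frac{p+1}4$ times), $p+1$ ($\frac{p-3}4$ times). Their number is again $\frac{p+3}2$, their sum $\frac{p+1}4(4+p-1+p-3)=\frac{p(p+1)}2$, and the average is $\frac{p(p+1)}{p+3}=p-2+\frac6{p+3}$. Both averages exceed $p-2>c$, so (4) is positive.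

Let $p=7$, $L=2.A_7$. The faithful degrees are $4,4,14,14,20,20,36$ (R4), with average $16>c$, and (4) is positive.

Let $L=\mathrm{PSL}_2(p)$. Then $Z(L)=1$, so $M\cap C=K$ and $C/K\cong G/M$, whence $|\operatorname{Irr}(C/K|\lambda)|=a$. As $L$ is simple, $\Phi_K$ consists of all its nontrivial characters, and by (3) the right side of (4) is $a(c-1)>0$. $\square$

## 7. Extending characters, and simple groups with a character of degree at least $2p-5$

To apply Lemma 1 we need characters of $M$ that extend to their stabilizers in $G$. For $S$ nonabelian simple identify $S$ with $\operatorname{Inn}(S)$, and for $\psi\in\operatorname{Irr}(S)$ let $I_\psi$ be the stabilizer of $\psi$ in $\operatorname{Aut}(S)$. If $I_\psi/S$ is cyclic, then $\psi$ extends to $I_\psi$ by (F3).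

**Lemma 5.** Let $N=S^k$ be a normal subgroup of a finite group $\Gamma$, with $S$ nonabelian simple, and let $\psi\in\operatorname{Irr}(S)$ extend to $I_\psi$. Then $\theta=\psi\times\dots\times\psi\in\operatorname{Irr}(N)$ extends to its stabilizer $T$ in $\Gamma$.

*Proof.* Let $X=C_\Gamma(N)$; then $X\le T$ and $X\cap N=Z(N)=1$. The group $\Gamma/X$ embeds in $\operatorname{Aut}(S^k)=\operatorname{Aut}(S)\wr\mathrm{Sym}(k)$, with $NX/X$ mapping onto $S^k=\operatorname{Inn}(S^k)$. An element $(\alpha_1,\dots,\alpha_k)\pi$ fixes $\theta$ if and only if every $\alpha_i$ fixes $\psi$, because all factors of $\theta$ are equal. So $T/X$ embeds in $I_\psi\wr\mathrm{Sym}(k)$. Let $F$ be an $I_\psi$-module affording an extension of $\psi$. Then $F^{\otimes k}$ is a module for $I_\psi\wr\mathrm{Sym}(k)$, where $\mathrm{Sym}(k)$ permutes the tensor factors, and its restriction to $S^k$ affords $\theta$. Restrict it to $T/X$ and inflate to $T$: the result extends $\theta$. $\square$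

Next we record where the one-character attempt of Section 4 does work. Since $c<p-2$, a degree $\ge2p-5$ exceeds $2c-1$.

**Lemma 6.** Let $S$ be nonabelian simple with $p\mid|S|$, $S\not\cong\mathrm{PSL}_2(p)$ and $S\not\cong\mathrm{PSL}_2(2^f)$ for all $f$. Then some $\psi\in\operatorname{Irr}(S)$ extends to $I_\psi$ and satisfies $\psi(1)\ge2p-5$.

*Proof.* **Step 1: alternating groups.** Here $S=A_n$ with $n\ge7$, $p\le n$, and $\operatorname{Aut}(S)=S_n$. The character of $S_n$ labelled by the partition $(n-2,2)$, which is not self-conjugate, restricts irreducibly to $A_n$. Its degree is $\frac{n(n-3)}2$, and $\frac{n(n-3)}2\ge2n-5$ because $(n-2)(n-5)\ge0$. So it is at least $2p-5$.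

**Step 2: sporadic groups and the Tits group.** Here $|\operatorname{Out}(S)|\le2$, so every $\psi$ extends to $I_\psi$, and it suffices to name a degree that is at least $2p-5$ for the largest prime $p$ listed in Step 3 of Lemma 3. From (R4): $M_{11}$ 55, $M_{12}$ 54, $M_{22}$ 21, $M_{23}$ 230, $M_{24}$ 252, $J_1$ 56, $J_2$ 36, $J_3$ 324, $J_4$ 1333, $HS$ 22, $McL$ 22, $He$ 680, $Ru$ 378, $Suz$ 143, $O'N$ 10944, $Co_1$ 276, $Co_2$ 275, $Co_3$ 253, $Fi_{22}$ 78, $Fi_{23}$ 782, $Fi'_{24}$ 8671, $HN$ 760, $Ly$ 2480, $Th$ 248, $B$ 4371, $M$ 196883, ${}^2F_4(2)'$ 78.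

**Step 3: groups of Lie type.** Let $\psi$ be the Steinberg character, which extends to $\operatorname{Aut}(S)$ by (R5) and has degree $|S|_r$. If $p=r$, then $|S|_r\ge p^2\ge 2p-5$, since $S\not\cong\mathrm{PSL}_2(p)$. Let $p\ne r$; the bounds on $p$ are those of Lemma 3.

* $L_2(q)$, $q$ odd: $p\le\frac{q+1}2$, so $\psi(1)=q\ge2p-1$.
* $L_3(q)$: $q\ge3$, since $L_3(2)\cong\mathrm{PSL}_2(7)$ is excluded. $p\le q^2+q+1$, and $q^3\ge3q^2\ge2q^2+3q\ge2(q^2+q+1)-5$.
* $L_n(q)$, $n\ge4$: $p\le q^n$, and $\psi(1)=q^{n(n-1)/2}\ge q^{n+2}\ge4q^n\ge4p$.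
* $U_n(q)$, $n\ge3$: $p\le q^{n-1}+1$, and $\psi(1)=q^{n(n-1)/2}\ge q^n\ge2q^{n-1}\ge2p-2$.
* Types $B_n,C_n$ ($n\ge2$) and $D_n,{}^2D_n$ ($n\ge4$): $p\le q^n+1$. The exponent of $q$ in $\psi(1)$ is $n^2$, resp. $n(n-1)$, hence at least $n+2$, and $q^{n+2}\ge4q^n\ge2(q^n+1)\ge2p$.
* $G_2$: $p\le q^3$, $\psi(1)=q^6$. ${}^3D_4$: $p\le q^4$, $q^{12}$. $F_4$: $p\le q^6+1$, $q^{24}$. $E_6,{}^2E_6$: $p\le q^7$, $q^{36}$. $E_7$: $p\le q^9+1$, $q^{63}$. $E_8$: $p\le q^{15}+1$, $q^{120}$. In each case $\psi(1)\ge2p$.
* ${}^2B_2$: $p\le q+\sqrt{2q}+1\le2q$, and $\psi(1)=q^2\ge8q\ge 4p$. ${}^2G_2$: $p\le q^2$, and $\psi(1)=q^3\ge27q^2$. ${}^2F_4$: $p\le q^4$, and $\psi(1)=q^{12}$. $\square$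

## 8. Proof of Theorem B for $p\ge7$: paying the debt $a(c-1)$

Let $G$ be not $p$-solvable. By (2) the trivial orbit contributes at least $-a(c-1)$; by Lemma 4 everything else, grouped as single orbits outside the $\Phi_K$ and as whole families $\Phi_K$, contributes positive amounts. We distinguish whether the family of an inner $\mathrm{PSL}_2(p)$ is available.

**Case 1: some $K\in\mathcal K$ has $M/K\cong\mathrm{PSL}_2(p)$.** By (2) and Lemma 4,
$$E\ \ge\ \operatorname{ex}(1_M)+\sum_{\varphi\in\Phi_K}\operatorname{ex}(\varphi)\ \ge\ a(1-c)+a(c-1)=0 .$$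

*Equality.* If $E=0$, then $\operatorname{ex}(1_M)=a(1-c)$, so $G/M$ is abelian. Also there is nothing else: other orbits outside the families and other families $\Phi_{K'}$ would contribute strictly positive amounts. So every nontrivial irreducible character of $M$ has kernel $K$. The intersection of the kernels of all irreducible characters is trivial, so $K=1$ and $M\cong\mathrm{PSL}_2(p)$. By Step 3 of Lemma 4, $G=M\,C_G(M)$ with $M\cap C_G(M)=1$. Hence $G=M\times C_G(M)$ with $C_G(M)\cong G/M$ abelian. Conversely, $\mathrm{PSL}_2(p)\times A$ with $A$ abelian is not $p$-solvable and has $\operatorname{acd}=m(p)$.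

**Case 2: no such $K$ exists.** We show $E>0$. Choose $K_0\trianglelefteq G$ such that $M/K_0$ is a chief factor of $G$. As $M/K_0$ is a nontrivial quotient of $M$, it is not $p$-solvable, so $M/K_0\cong S^k$ with $S$ nonabelian simple and $p\mid|S|$. It suffices to find distinct $G$-orbits of characters of $M$ with kernel $K_0$ whose total excess is $>a(c-1)$. Indeed, in this case $M/K\cong\mathrm{SL}_2(p)$ or $2.A_7$ for all $K\in\mathcal K$, so $M/K$ has nontrivial center; as $Z(S^k)=1$, we have $K\ne K_0$, and the chosen orbits are disjoint from all $\Phi_K$. Then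
$$E\ \ge\ a(1-c)+(\text{chosen orbits})+(\text{nonnegative contributions})\ >\ 0 .$$
Lemma 5 will be applied with $\Gamma=G/K_0$ and $N=M/K_0$; extensions in $\Gamma$ are inflated to $G$. Note that $\psi\times\dots\times\psi$ with $\psi\ne1$ is a faithful character of $S^k$, since a nontrivial normal subgroup of $S^k$ contains one of the factors.

**Case 2(i): $k\ge2$, or $S\not\cong\mathrm{PSL}_2(p)$ and $S\not\cong\mathrm{PSL}_2(2^f)$ for all $f$.** Here one large character suffices. We claim that there is a nontrivial $\psi\in\operatorname{Irr}(S)$ that extends to $I_\psi$ and satisfies $\psi(1)^k\ge2p-5$. If $S$ is not one of the two excluded types, this is Lemma 6. Otherwise $S=\mathrm{PSL}_2(q)$ with $q=p$ or $q=2^f$, and $k\ge2$. Take the Steinberg character, of degree $q$. As $p\le q+1$, we have $q^k\ge q^2\ge2q-3\ge2p-5$, the middle step because $(q-1)^2+2>0$. By Lemma 5, $\theta=\psi\times\dots\times\psi$ extends to its stabilizer in $G$, of index $t$ say. Since $\theta(1)\ge2p-5>p-2>c$, Lemma 1 gives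
$$\operatorname{ex}(\theta)\ge a\left(\theta(1)-\frac ct\right)\ge a(2p-5-c)>a(c-1),$$
where the last step is $2c<2p-4$, that is, $c<p-2$.

**Case 2(ii): $k=1$ and $S=\mathrm{PSL}_2(p)$.** Here $G$ must induce outer automorphisms, and this makes the whole set of nontrivial characters pay more than the debt. Let $h=\frac{p+1}2$ or $\frac{p-1}2$ according as $p\equiv1$ or $3\pmod4$; there are two characters of degree $h$ of $M/K_0$, and $h<p-2$. If $G$ induced only inner automorphisms on $M/K_0$, these would be $G$-invariant small characters, and $K_0\in\mathcal K$ with $M/K_0\cong\mathrm{PSL}_2(p)$, contrary to the case assumption. So $G$ induces $\mathrm{PGL}_2(p)$.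

The only classes of $\mathrm{PSL}_2(p)$ that $\mathrm{PGL}_2(p)$ fuses are the two classes of elements of order $p$: a nonidentity semisimple element of $\mathrm{SL}_2(p)$, if not central, has its class determined by its trace, since its centralizer in $\mathrm{GL}_2(p)$ has surjective determinant. On both classes of elements of order $p$ the characters of degrees $p,p+1,p-1$ take the values $0,1,-1$ respectively. So all these characters are $G$-invariant. The two characters of degree $h$ are interchanged by $G$; otherwise they would be invariant under $\mathrm{PGL}_2(p)$, and the computation in Step 2 of Lemma 4 would give $h\ge p-1$. So they form one orbit, with $t=2$ and $2h\ge p-1>c$. The others have $t=1$ and degree $\ge p-1>c$. As $\operatorname{Out}(S)$ has order $2$, all these characters extend to $I_\psi$, hence by Lemma 5 (with $k=1$) to their stabilizers in $G$. In comparison with (3), two terms $h-c$ are replaced by one term $h-\frac c2$, so by Lemma 1 the total excess is at least $a$ times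
$$\sum_{1\ne\varphi\in\operatorname{Irr}(S)}(\varphi(1)-c)-2(h-c)+\Bigl(h-\frac c2\Bigr)=(c-1)+\frac{3c}2-h>c-1,$$
since $\frac{3c}2\ge p>h$ by (1).

**Case 2(iii): $k=1$ and $S=\mathrm{PSL}_2(q)$ with $q=2^f$.** As $p\ge7$ divides $|S|=q(q^2-1)$, we have $q\ge8$, so $f\ge3$. Also $p\le q+1$, so $c<p-2\le q-1$. The nontrivial degrees are $q$, $q+1$ ($\frac{q-2}2$ times) and $q-1$ ($\frac q2$ times), all greater than $c$. The degree sum is $1+q+\frac{(q+1)(q-2)+q(q-1)}2=q^2$, and there are $q+1$ characters, so $\operatorname{acd}(S)=\frac{q^2}{q+1}=q-1+\frac1{q+1}>c$. The group $\operatorname{Out}(S)$ is cyclic of order $f$, generated by the Frobenius automorphism. So every $\psi\in\operatorname{Irr}(S)$ extends to $I_\psi$, and by Lemma 5 every character of $M/K_0$ extends to its stabilizer in $G$. Let $D\le\operatorname{Out}(S)$ be the group induced by $G$.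

*Suppose $D=1$.* Then all characters of $M/K_0$ are $G$-invariant, and Lemma 1 with $t=1$ gives total excess at least
$$a\sum_{1\ne\varphi\in\operatorname{Irr}(S)}(\varphi(1)-c)=a\bigl(q^2-(q+1)c-(1-c)\bigr)=a\bigl((q+1)(\operatorname{acd}(S)-c)+c-1\bigr)>a(c-1).$$

*Suppose $D\ne1$.* Now some orbits are long, and Lemma 1 subtracts only $c/t$ for each. The characters of degree $q+1$, resp. $q-1$, are indexed by the nontrivial elements $i$ of $\mathbb Z/(q-1)$, resp. $\mathbb Z/(q+1)$, up to sign. The value of the $i$-th one on the $u$-th power of a generator of a cyclic subgroup of order $q-1$, resp. $q+1$, is $\varepsilon^{iu}+\varepsilon^{-iu}$, resp. $-(\delta^{iu}+\delta^{-iu})$, with $\varepsilon,\delta$ primitive roots of unity of orders $q-1$, $q+1$. The Frobenius automorphism sends an element with eigenvalues $\mu^{\pm1}$ to one with eigenvalues $\mu^{\pm2}$. Hence a nontrivial element of $D$ acts on the indices, up to sign, as multiplication by $2^\ell$ with $0<\ell<f$. It moves the characters with index $1$, because $2^\ell\not\equiv\pm1$ modulo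 $2^f-1$ and modulo $2^f+1$. Indeed $0<2^\ell-1<2^f-1$ excludes $2^\ell\equiv1$ in both cases, and $0<2^\ell+1\le2^{f-1}+1<2^f-1$ (here $f\ge3$ is used) excludes $2^\ell\equiv-1$ in both cases. So there are orbits of lengths $t_1,t_2\ge2$ of characters of degrees $q+1$ and $q-1$. By Lemma 1 their total excess is at least
$$a\Bigl(q+1-\frac c2\Bigr)+a\Bigl(q-1-\frac c2\Bigr)=a(2q-c)>a(c-1),$$
because $c<q-1$.

So $E>0$ throughout Case 2. Since $E=|\operatorname{Irr}(G)|(\operatorname{acd}(G)-m(p))$, this proves Theorem B for $p\ge7$, and with Section 2 also Theorem A and Corollary C. $\blacksquare$
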